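# Which groups have parametric dimension one over $\mathbb{Q}$?

## 1. Places, specializations, parametric dimension

Throughout, $G$ is a finite group and $K$ is a number field; the case to keep in mind is $K=\mathbb{Q}$. A function field over $K$ is a finitely generated field extension $F/K$. For a prime $p$, a $C_p$-extension is a Galois extension with cyclic group of order $p$. For a field $A$ we write $A^*/p$ for $A^*/A^{*p}$.

**Definition (rational place).** A valuation ring of $F$ is a subring $O\subseteq F$ such that for every $x\in F^*$ one of $x,x^{-1}$ lies in $O$. Its non-units form the maximal ideal, and reduction modulo it is the place, with values in the residue field. The place is $K$-rational if $K\subseteq O$ and the residue field is $K$.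

For $K=\mathbb{Q}$ and residue field $\mathbb{Q}$ the condition $\mathbb{Q}\subseteq O$ is automatic: the residue characteristic is $0$, so every nonzero integer is a unit of $O$.

**Example.** The $\mathbb{Q}$-rational places of $\mathbb{Q}(t)$ are the evaluations $t\mapsto t_0$ with $t_0\in\mathbb{P}^1(\mathbb{Q})$. If $F=K(X)$ for a smooth projective geometrically integral curve $X$, the $K$-rational places are the points of $X(K)$. If $F/K$ is algebraic, a valuation ring $O\supseteq K$ is all of $F$ (if $x^{-1}\in O$, then $x\in K[x^{-1}]\subseteq O$), so there is a $K$-rational place only if $F=K$. In transcendence degree $2$, embed $K(s_1,s_2)$ in $K((s_1))((s_2))$: put first $s_2=0$, then $s_1=0$. This is a $K$-rational place.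

**Definition (specialization).** Let $E/F$ be Galois with group $G$. Take a $K$-rational place of $F$ that is unramified in $E$, meaning that the inertia groups above it are trivial. The residue field extension $L/K$ at a place of $E$ above it is a specialization of $E/F$.

Let $\Delta\le G$ be the decomposition group of a place of $E$ and $I\trianglelefteq\Delta$ its inertia group. All residue characteristics here are $0$, so the residue extension is Galois with group $\Delta/I$. In the unramified case $\mathrm{Gal}(L/K)\cong\Delta$ embeds into $G$. Specializations are computed by the following rule.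

**Fact 1.** Let $O$ be a valuation ring of $F$ with residue field $\kappa$ of characteristic $0$, let $g\in O[Y]$ be monic with separable reduction $\bar g\in\kappa[Y]$, and let $E$ be the splitting field of $g$ over $F$. Then the place is unramified in $E$, and the residue field at any place of $E$ above it is the splitting field of $\bar g$ over $\kappa$.

*Proof.* At a place of $E$ above, the roots of $g$ are integral, and their residues are the roots of $\bar g$, pairwise distinct. An element of the inertia group acts trivially on residues, so it fixes every root of $g$ and is trivial. Let $L$ be the residue field; it contains the roots of $\bar g$. An element of $\mathrm{Gal}(L/\kappa)$ fixing all roots of $\bar g$ lifts to an element of $\Delta$ fixing all roots of $g$, so it is trivial. Hence $L$ is generated by the roots of $\bar g$. $\square$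

One consequence: if $L$ is the residue field of $E$ at some place trivial on $K$, and $K'/K$ is finite Galois, then the residue field of $EK'$ above is $LK'$. (Apply Fact 1 over $E$ to the minimal polynomial over $K$ of a generator of $K'$.)

**Example.** For $E=\mathbb{Q}(\sqrt t)$ over $\mathbb{Q}(t)$, the place $t=3$ gives $\mathbb{Q}(\sqrt3)$ and $t=4$ gives $\mathbb{Q}$. The places $t=0,\infty$ are ramified and give no specialization.

**Definition (regular, branch point).** $E/K$ is regular if $K$ is algebraically closed in $E$. For $E/K(X)$ with $X$ a curve, a branch point is a closed point of $X$ that ramifies in $E$.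

**Example.** $\mathbb{Q}(\sqrt t)/\mathbb{Q}$ is regular, and $\mathbb{Q}(\sqrt t)/\mathbb{Q}(t)$ has the branch points $0,\infty$. The field $\mathbb{Q}(i)(t)$ is not regular over $\mathbb{Q}$, and the only specialization of $\mathbb{Q}(i)(t)/\mathbb{Q}(t)$ is $\mathbb{Q}(i)/\mathbb{Q}$.

**Definition (parametric dimension).** $\mathrm{pd}_K(G)$ is the smallest integer $m\ge0$ such that there are finitely many Galois extensions $E_1/F_1,\dots,E_r/F_r$ with group $G$, each $F_i$ a function field over $K$ of transcendence degree at most $m$, with the property that every Galois extension $L/K$ whose group embeds into $G$ (proper subgroups included) is a specialization of some $E_i/F_i$. The extensions $E_i/F_i$ need not be $K$-regular.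

**Example.** $\mathrm{pd}_K(1)=0$: take $E=F=K$. For $C_2$ over $\mathbb{Q}$, the single extension $\mathbb{Q}(\sqrt t)/\mathbb{Q}(t)$ suffices: $\mathbb{Q}(\sqrt D)$ is the specialization at $t=D$, and $\mathbb{Q}$ the one at $t=1$. So $\mathrm{pd}_\mathbb{Q}(C_2)\le1$.

## 2. The conjecture on $\mathrm{pd}_\mathbb{Q}(G)=1$ and two theorems

The problem comes from Joachim König, Danny Neftin, "The Hilbert-Grunwald specialization property over number fields", arXiv:2112.15467 (2021). The following result may be used as known.

**Theorem A.** Let $G$ be a finite group with $\mathrm{pd}_\mathbb{Q}(G)=1$. Then $G$ is isomorphic to $C_p$ for a prime $p$, or to $D_p$ for a prime $p\ge3$, or to $C_p\rtimes C_3$ for a prime $p\equiv1\pmod3$.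

For which of these groups can all the required extensions of $\mathbb{Q}$ really be collected by finitely many one-parameter families? The conjecture says: only for $C_2$, $C_3$ and $S_3$. It is true.

**Theorem 1.** $\mathrm{pd}_\mathbb{Q}(G)=1$ if and only if $G\cong C_2$, $C_3$ or $S_3$.

It follows from a statement over all number fields. Fix a primitive $p$-th root of unity $\zeta=\zeta_p$ and put $K'=K(\zeta)$.

**Theorem 2.** Let $K$ be a number field, $p$ a prime, $d=[K(\zeta_p):K]$.

(a) If $d\ge3$, then for any finite family of $C_p$-extensions $E_i/F_i$, with $F_i$ function fields over $K$ of transcendence degree $\le1$, infinitely many $C_p$-extensions $L/K$ are not specializations of any $E_i/F_i$. Hence $\mathrm{pd}_K(G)\ge2$ for every finite $G$ with $p\mid|G|$.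

(b) $1\le\mathrm{pd}_K(C_p)\le\varphi(d)$. Consequently $\mathrm{pd}_K(C_p)=1\iff d\le2$, and $\mathrm{pd}_K(C_p)=2$ if $d\in\{3,4,6\}$; for example $\mathrm{pd}_\mathbb{Q}(C_5)=\mathrm{pd}_\mathbb{Q}(C_7)=2$.

Since $d\mid p-1$, the condition $d\ge3$ forces $p\ge5$, and $p\nmid d$ always.

## 3. $C_2$, $C_3$ and $S_3$ by hand

**Lemma 3.** If $G\ne1$, then $\mathrm{pd}_K(G)\ge1$.

*Proof.* In transcendence degree $0$ only $F=K$ has a $K$-rational place, and then $E/K$ is the only specialization. So a finite family has finitely many specializations. Let $\ell$ be a prime dividing $|G|$. For each of the infinitely many primes $q\equiv1\bmod\ell$ unramified in $K$, compose $K$ with the subfield of degree $\ell$ of $\mathbb{Q}(\zeta_q)$, which is totally ramified at $q$ and unramified at all other primes. The results are $C_\ell$-extensions of $K$. They are distinct, because among the primes unramified in $K$ only $q$ ramifies. Since $C_\ell$ embeds into $G$, infinitely many extensions would have to be covered. $\square$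

So $\mathrm{pd}_\mathbb{Q}(C_2)=1$ by the example in Section 1.

**Lemma 4.** $\mathrm{pd}_\mathbb{Q}(C_3)=1$.

*Proof.* The map $\rho(x)=1-1/x$ has order $3$: $x\mapsto 1-\frac1x\mapsto\frac1{1-x}\mapsto x$. Put $t=x+(1-\frac1x)+\frac1{1-x}$. The product of the three terms is $-1$. The sum of their pairwise products is
$$(x-1)+\tfrac{x}{1-x}-\tfrac1x=x-2+\tfrac1{1-x}-\tfrac1x=t-3 .$$
So they are the roots of $g_t=X^3-tX^2+(t-3)X+1$, whose discriminant is $(t^2-3t+9)^2$. Over $\mathbb{Q}(t)$ the cubic has no root, as a root would be $\pm1$ while $g_t(1)=-1$ and $g_t(-1)=3-2t$. So its splitting field $E$ is a $C_3$-extension. As $t_0^2-3t_0+9\ne0$ for $t_0\in\mathbb{Q}$, Fact 1 says that the specialization at $t_0$ is the splitting field of $g_{t_0}$.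

Let $L/\mathbb{Q}$ be a $C_3$-extension with generator $\sigma$. Choose $w\in L$, $w\neq0$, of trace $0$, and put $x=-\sigma w/w$. Then $\sigma x=-\sigma^2w/\sigma w=(w+\sigma w)/\sigma w=1-1/x$. In particular $x\notin\mathbb{Q}$, as $x^2-x+1$ has no rational root. So $L=\mathbb{Q}(x)$ is the splitting field of $g_{t_0}$ with $t_0=x+\sigma x+\sigma^2x\in\mathbb{Q}$. Finally $t_0=3/2$ gives the roots $2,\frac12,-1$ and hence $L=\mathbb{Q}$. With Lemma 3 we get $\mathrm{pd}_\mathbb{Q}(C_3)=1$. $\square$

**Lemma 5.** $\mathrm{pd}_\mathbb{Q}(S_3)=1$.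

*Proof.* Let $E$ be the splitting field of $x^3+tx+t$ over $\mathbb{Q}(t)$. The polynomial is Eisenstein at $t$, and its discriminant $-t^2(4t+27)$ is not a square, so the group is $S_3$. For $t_0\in\mathbb{Q}$, $t_0\ne0,-27/4$, Fact 1 shows that the specialization at $t_0$ is the splitting field of $x^3+t_0x+t_0$.

*$L$ with group $S_3$ or $C_3$.* Then $L$ is the splitting field of an irreducible $x^3+Ax+B$. We may take $A\ne0$: if $\beta^3=n$ with $n$ not a cube, then $\gamma=\beta+\beta^2$ satisfies $\gamma^3=n+3n\beta+3n\beta^2+n^2=3n\gamma+n+n^2$ and generates the same cubic field. Also $B\ne0$. Substituting $x=(B/A)z$ gives $z^3+t_0z+t_0$ with $t_0=A^3/B^2\ne0$. This polynomial is separable, so $t_0\neq-27/4$.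

*$L=\mathbb{Q}(\sqrt D)$ with $D$ a nonsquare, or $L=\mathbb{Q}$ with $D=4$.* Replacing $D$ by $4D$ if necessary, assume $D\ne-3$; also $D\ne0,1,9$. Put $z=(3+D)/(1-D)$. Then $z\ne0$, $z+1=4/(1-D)\ne0$ and $z-3=4D/(1-D)$, so $(z-3)/(z+1)=D$. With $t_0=-z^3/(z+1)\ne0$, $z$ is a root of $x^3+t_0x+t_0$, and
$$-(4t_0+27)=\frac{4z^3-27z-27}{z+1}=\frac{(2z+3)^2(z-3)}{z+1}=(2z+3)^2D .$$
As $z=-3/2$ only for $D=9$, this is nonzero, so $t_0\ne-27/4$. The specialization is the splitting field of a separable cubic with a rational root and discriminant in $D\,\mathbb{Q}^{*2}$, which is $\mathbb{Q}(\sqrt D)=L$.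

So $\mathrm{pd}_\mathbb{Q}(S_3)\le1$, and Lemma 3 gives equality. $\square$

This settles the "if" half of Theorem 1. The first open case is $C_5$.

## 4. From $G$ to $C_p$, and three types of covers

**Lemma 6.** If $\mathrm{pd}_K(G)\le1$ and $p\mid|G|$, there is a finite family of $C_p$-extensions $E/F$, with $F$ of transcendence degree $\le1$ over $K$, such that every $C_p$-extension $L/K$ is a specialization of a member.

*Proof.* Let $E_i/F_i$ be as in the definition, and let $L/K$ be a $C_p$-extension. As $C_p$ embeds into $G$, $L$ is the residue field at a place $\mathfrak P$ of some $E_i$ over a $K$-rational place unramified in $E_i$. The decomposition group $\Delta$ of $\mathfrak P$ is isomorphic to $\mathrm{Gal}(L/K)\cong C_p$. The place of $E_i^\Delta$ below $\mathfrak P$ has residue field $K$ and is unramified in $E_i$, and $L$ is its residue extension. So the finite family $\{E_i/E_i^\Delta:\Delta\le G,\ \Delta\cong C_p\}$ works. $\square$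

Let $E/F$ be a $C_p$-extension with $F$ of transcendence degree $\le1$ having a $K$-rational place. (Without such a place there are no specializations.) We sort the possibilities.

In transcendence degree $0$, $F=K$ and $E/K$ is the only specialization. In transcendence degree $1$, $K$ is algebraically closed in $F$, because the constant field embeds into the residue field $K$. So $F=K(X)$ with $X$ a smooth projective geometrically integral curve, $X(K)\ne\emptyset$.

Suppose $E/K$ is not regular, and let $K_E\ne K$ be the algebraic closure of $K$ in $E$. Then $[FK_E:F]=[K_E:K]>1$ divides $p$, so $E=FK_E$. The group $\mathrm{Gal}(E/F)$ acts faithfully on $K_E$ with fixed field $K_E\cap F=K$, so $K_E/K$ is a $C_p$-extension. Every residue field of $E$ at a $K$-rational place contains $K_E$ and has degree $\le p$, so $K_E/K$ is the only specialization.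

If $X$ has genus $\ge2$, then $X(K)$ is finite by Faltings' theorem. If $X$ has genus $0$ and $X(K)\neq\emptyset$, then $F=K(t)$. So each $E/F$ is of one of these types:

* (I) $E/F$ has only finitely many specializations;
* (II) $E/K$ is regular and $X$ has genus $1$ with $X(K)\ne\emptyset$;
* (III) $E/K$ is regular and $F=K(t)$.

**Example.** If $Y\to X$ is an isogeny of elliptic curves over $K$ whose kernel has order $p$ and consists of $K$-rational points, then $K(Y)/K(X)$ is of type II without branch points; its Galois group consists of the translations by the kernel. The cubic $g_t$ of Lemma 4 gives type III for $p=3$.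

The next lemma is the reason why roots of unity matter.

**Lemma 7.** Let $E/K(X)$ be a $C_p$-extension, regular over $K$, and let $x\in X$ be a branch point with residue field $M$. Then $K'\subseteq M$.

*Proof.* The inertia group over $x$ is nontrivial, so it is all of $C_p$. Completing at $x$ gives a Galois, totally ramified extension of degree $p$ of $M((s))$. Let $\pi$ be a uniformizer of it. Then $\pi^p=vs$ with a unit $v$; its residue lies in $M$, so $v=uv_1$ with $u\in M^*$ and $v_1$ a principal unit. In residue characteristic $0$ principal units are $p$-th powers by Hensel's lemma. So after changing $\pi$, $\pi^p=us$, and the extension is $M((s))((us)^{1/p})$. Being Galois, it contains $\zeta$. The degree of $\zeta$ over $M((s))$ divides $p$ and is at most $p-1$, so $\zeta\in M((s))$. As $M$ is algebraically closed in $M((s))$, $\zeta\in M$. $\square$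

**Example.** In Lemma 4 the cover is $x\mapsto t$ from $\mathbb{P}^1$ to $\mathbb{P}^1$. The fixed points of $\rho$ are the roots of $x^2-x+1$, and the branch points are the two roots of $t^2-3t+9$, which has discriminant $-27$. They form one closed point with residue field $\mathbb{Q}(\sqrt{-3})=\mathbb{Q}(\zeta_3)$.

So in types II and III every branch point has degree over $K$ divisible by $d$. If $d\ge2$, no branch point is $K$-rational.

We also need to know which Kummer extensions of $K'F$ come from $F$.

**Lemma 8.** Let $F$ be a field of characteristic $0$, $F'=F(\zeta)$, $\mathrm{Gal}(F'/F)=\langle\tau\rangle$ of order $d$, $\tau\zeta=\zeta^c$ with $c\ge1$ an integer.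

(i) If $f\in F'^*\setminus F'^{*p}$ and $\tau f=f^cg^p$ with $g\in F'^*$, then $E'=F'(f^{1/p})$ is Galois over $F$ with group $C_p\times C_d$. The fixed field $E$ of $C_d$ is a $C_p$-extension of $F$ with $EF'=E'$.

(ii) If $L/F$ is a $C_p$-extension and $LF'=F'(\lambda^{1/p})$, then $\tau\lambda\in\lambda^cF'^{*p}$.

*Proof.* (i) Let $y^p=f$. Then $E'/F'$ has degree $p$, and $E'/F$ is Galois because $\tau f\in f^cF'^{*p}$. A lift $\tilde\tau$ of $\tau$ satisfies $\tilde\tau(y)=\epsilon y^cg$ with $\epsilon\in\mu_p$. Let $\sigma\in\mathrm{Gal}(E'/F')$ with $\sigma y=\zeta y$. Then $\tilde\tau\sigma(y)=\zeta^c\tilde\tau(y)=\sigma\tilde\tau(y)$. So $\langle\sigma\rangle$ is central with cyclic quotient, and the group is abelian of order $pd$ with $p\nmid d$, with quotient $C_d$ by $\langle\sigma\rangle\cong C_p$. So it is $C_p\times C_d$. The fixed field $E$ has degree $p$ and $F'$ has degree $d$ over $F$, so $EF'=E'$.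

(ii) $LF'/F$ is abelian. Let $z^p=\lambda$, $\sigma z=\zeta z$, and let $\tilde\tau$ lift $\tau$. Then $\sigma\tilde\tau z=\tilde\tau\sigma z=\zeta^c\tilde\tau z$, so $\tilde\tau z/z^c$ is fixed by $\sigma$ and lies in $F'$. Take $p$-th powers. $\square$

## 5. Ramification at chosen primes cannot exclude a cover of the line

To miss an extension one first thinks of local conditions: find a $C_p$-extension ramified at some primes where a specialization of the given cover cannot ramify. For covers of the line this stops at the following example.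

Let $K=\mathbb{Q}$, $p\ge5$, $c$ a primitive root modulo $p$, $\tau\zeta=\zeta^c$, and
$$f_*=\prod_{i=0}^{p-2}\bigl(t-\zeta^{c^i}\bigr)^{b_i},\qquad 1\le b_i\le p-1,\quad b_i\equiv c^{-i}\bmod p .$$
With indices modulo $p-1$ we have $b_i\equiv cb_{i+1}$, so $\tau f_*=\prod_i(t-\zeta^{c^{i+1}})^{b_i}\in f_*^c\,\mathbb{Q}(\zeta)(t)^{*p}$. By Lemma 8 there is a $C_p$-extension $E_*/\mathbb{Q}(t)$ with $E_*\mathbb{Q}(\zeta)=\mathbb{Q}(\zeta)(t)(f_*^{1/p})$.

Let $q_1,\dots,q_n$ be any distinct primes $\equiv1\bmod p$. Choose $\mathfrak P_i\mid q_i$ in $\mathbb{Q}(\zeta)$ and an integer $u_i\equiv\zeta\bmod\mathfrak P_i^2$, which is possible because $q_i$ splits completely. By the Chinese remainder theorem there is $t_0\in\mathbb{Z}$ with $t_0\equiv u_i+q_i\bmod q_i^2$ for all $i$. Then $v_{\mathfrak P_i}(t_0-\zeta)=1$, and for the other $j$ we have $t_0-\zeta^{c^j}\equiv\zeta-\zeta^{c^j}\not\equiv0\bmod\mathfrak P_i$, since $\mathfrak P_i\nmid p$. So $v_{\mathfrak P_i}(f_*(t_0))=b_0=1$, and the specialization at $t_0$ is ramified at every $q_i$. Ramification at prescribed primes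 alone excludes nothing.

So one must also use the primes where $L$ does not ramify. One might then try to bound the height of $t_0=a/b$ in terms of the ramified primes of $L$, and count. This stops too: by Kummer theory, if $L$ is unramified at a prime $q$ (away from finitely many), one learns that the valuations of $a-b\theta$ above $q$ are divisible by $p$, not that they vanish. No bound on $a,b$ follows from this.

Divisibility of valuations by $p$ is, however, exactly what makes Hilbert symbols trivial. Section 8 builds on this: it applies the product formula to $\alpha=a-b\theta$ against many units $\beta$. Section 7 shows that for genus $1$, in contrast, finitely many prescribed ramified primes do suffice. First we construct the fields $L$.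

## 6. $C_p$-extensions with prescribed ramification

From here to the end of Section 9 we assume $d\ge3$; so $p\ge5$. $Nq$ is the size of the residue field of a prime $q$, and $G_k$ is the absolute Galois group of $k$. For a set $S$ of places of $K$ the same letter denotes the set of places above it in extensions of $K$.

Let $S_0$ be a finite set of places of $K$ containing the archimedean and the $p$-adic ones, such that the $S_0$-class groups of $K$ and $K'$ are trivial. (Add to any finite set finitely many primes whose classes, together with those of the primes above them in $K'$, generate the two class groups.) Two facts from class field theory are used. The $S_0$-class group of $K'$ is the Galois group of the maximal abelian extension of $K'$ that is unramified everywhere and completely split at all places above $S_0$. And continuous characters of $G_K$ of order dividing $p$ are the same as continuous characters $\mathbb{A}_K^*/K^*\to\mathbb{Z}/p$, a character being unramified at $q$ if and only if it is trivial on $O_q^*$.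

**Lemma 9.** Let $R$ be a finite set of primes $q\notin S_0$ with $Nq\equiv1\bmod p$, and for $q\in R$ let $\psi_q:O_q^*\to\mathbb{Z}/p$ be a nontrivial continuous character. There is a character $\chi:G_K\to\mathbb{Z}/p$, unramified outside $S_0\cup R$, with $\chi|_{O_q^*}=\psi_q$ for all $q\in R$.

*Proof.* **Step 1: $O_{S_0}^*/p\to\prod_{v\in S_0}K_v^*/p$ is injective.** This gives room to correct a character at $S_0$. Let $x\in O_{S_0}^*$ be a $p$-th power at all $v\in S_0$. Then $K'(x^{1/p})/K'$ is abelian, unramified outside $S_0$, and completely split above $S_0$. As the $S_0$-class group of $K'$ is trivial, $x\in K'^{*p}$. Taking norms, $x^d\in K^{*p}$, so $x\in K^{*p}$ as $p\nmid d$; and a $p$-th root of $x$ in $K$ is an $S_0$-unit.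

**Step 2: gluing.** As the $S_0$-class group of $K$ is trivial, $\mathbb{A}_K^*=K^*U$ with $U=\prod_{v\in S_0}K_v^*\times\prod_{v\notin S_0}O_v^*$, and $K^*\cap U=O_{S_0}^*$. Put $\psi_v=0$ for $v\notin S_0\cup R$. By Step 1 the functional $x\mapsto-\sum_{q\in R}\psi_q(x)$ on $O_{S_0}^*/p$ extends to the finite $\mathbb{F}_p$-space $\prod_{v\in S_0}K_v^*/p$. This extension together with the $\psi_v$, $v\notin S_0$, is a continuous character of the open subgroup $U$ that is trivial on $O_{S_0}^*$. Extend it to $K^*U=\mathbb{A}_K^*$ by $0$ on $K^*$. $\square$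

For $\chi:G_K\to\mathbb{Z}/p$ let $\lambda_\chi\in K'^*/p$ be its Kummer class over $K'$: $\sigma(\lambda_\chi^{1/p})=\zeta^{\chi(\sigma)}\lambda_\chi^{1/p}$ for $\sigma\in G_{K'}$. If $\chi\ne0$ has fixed field $L$, then $LK'=K'(\lambda_\chi^{1/p})$.

**Lemma 10.** Let $q\notin S_0$ be a prime of $K$ split completely in $K'$ and $\mathfrak P\mid q$ a prime of $K'$. There is a nontrivial $\psi_q:O_q^*\to\mathbb{Z}/p$ such that every $\chi$ with $\chi|_{O_q^*}=\psi_q$ has $v_{\mathfrak P}(\lambda_\chi)\equiv1\bmod p$.

*Proof.* Note $Nq\equiv1\bmod p$. The maps $\chi\mapsto v_{\mathfrak P}(\lambda_\chi)\bmod p$ and $\chi\mapsto\chi|_{O_q^*}$ are homomorphisms on $\mathrm{Hom}(G_K,\mathbb{Z}/p)$. Both have as kernel the $\chi$ unramified at $q$: for the first, $q$ is unramified in $K'$, and $K'(\lambda^{1/p})/K'$ is unramified at $\mathfrak P\nmid p$ iff $p\mid v_{\mathfrak P}(\lambda)$. Both targets have order $p$; for $\mathrm{Hom}(O_q^*,\mathbb{Z}/p)$ note that principal units are $p$-th powers and that the residue field has cyclic unit group of order divisible by $p$. The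 second map is nonzero by Lemma 9 with $R=\{q\}$, hence surjective. So the first is the second followed by an isomorphism; let $\psi_q$ be the element mapped to $1$. $\square$

## 7. Genus one: ramification at finitely many primes is already too much

**Proposition 11.** Let $E/K(X)$ be of type II and $S_0$ any finite set of places. There is a finite set $\mathcal Q$ of primes $q\notin S_0$ with $Nq\equiv1\bmod p$ such that no $C_p$-extension $L/K$ ramified at all $q\in\mathcal Q$ is a specialization of $E/K(X)$.

The plan: if the specialization at $P\in X(K)$ ramifies at $q$, then $P$ meets a branch point modulo $q$. If no finite $\mathcal Q$ worked, a compactness argument would give a "profinite point" $P$ meeting a branch point modulo $q$ for all $q$ of a certain infinite set. As $P$ differs from all branch points, Chebotarev will produce a $q$ at which this fails.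

Make $X$ an elliptic curve by choosing a point of $X(K)$. Let $\theta_1,\dots,\theta_r$ be the geometric branch points ($r=0$ allowed) and $k/K$ a finite Galois extension with $\zeta\in k$ and all $\theta_j\in X(k)$. We recall: $X(k)$ is finitely generated (Mordell–Weil); at a prime $\mathfrak P\nmid\ell$ of good reduction, reduction is bijective on $\ell^m$-torsion over $\bar k$, and no eigenvalue of Frobenius on the Tate module is $1$ (Weil).

**Step 1: ramification forces a congruence.** Choose a finite $S_1\supseteq S_0$ containing the archimedean and $p$-adic places such that $X$ extends to an abelian scheme $\mathcal X$ over $B=\mathrm{Spec}\,O_{K,S_1}$. Let $\mathcal Y\to\mathcal X$ be the normalization of $\mathcal X$ in $E$, a finite morphism. The points of $\mathcal X$ over which it is étale form an open set; let $Z$ be the complement. It meets the generic fibre exactly in the branch points. Let $Z_0$ be the closure in $\mathcal X$ of the set of branch points, so $Z_0\subseteq Z$. An irreducible component of $Z$ whose generic point lies on the generic fibre is contained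 in $Z_0$. Each of the finitely many others lies in one closed fibre. After enlarging $S_1$ we may assume $Z=Z_0$. By properness each $\theta_j$ extends to a morphism $\mathrm{Spec}\,O_{k,S_1}\to\mathcal X$, with closed image since $\mathrm{Spec}\,O_{k,S_1}$ is finite over $B$. This image is the closure of the branch point below $\theta_j$, so $Z_0$ is the union of these images.

Let $P\in X(K)$; it is not a branch point, by Lemma 7. Let $L$ be the specialization at $P$. The point $P$ extends to a section $B\to\mathcal X$. Let $q\notin S_1$, with residue field $\mathbb{F}_q$.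

If $\mathrm{red}_q(P)\notin Z_0$, the pullback of $\mathcal Y$ to $\mathrm{Spec}\,O_{K,(q)}$ is finite étale, with generic fibre a disjoint union of copies of $\mathrm{Spec}\,L$. So $L/K$ is unramified at $q$.

If $\mathrm{red}_q(P)\in Z_0$, there are $j$ and a prime $\mathfrak P'\mid q$ of $k$ such that the closed point $\mathrm{red}_q(P)$, whose residue field is $\mathbb{F}_q$, is the image of $\mathfrak P'$ under $\theta_j$. There is only one $\mathbb{F}_q$-embedding of $\mathbb{F}_q$ into the residue field of $\mathfrak P'$, so $\mathrm{red}_{\mathfrak P'}(P)=\mathrm{red}_{\mathfrak P'}(\theta_j)$. The group $\mathrm{Gal}(k/K)$ fixes $P$, permutes the $\theta_j$, and is transitive on the primes above $q$. We have shown: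

$$\text{if } L \text{ is ramified at } q\notin S_1,\text{ then for every } \mathfrak P\mid q \text{ in } k \text{ there is } j \text{ with } \mathrm{red}_{\mathfrak P}(P)=\mathrm{red}_{\mathfrak P}(\theta_j).\tag{1}$$

**Step 2: compactness replaces "all points" by one point.** Let $\mathcal P$ be the infinite set of primes $q\notin S_1$ split completely in $k$; as $\zeta\in k$, $Nq\equiv1\bmod p$ for them. Put $\Gamma=X(K)\subseteq\Lambda=X(k)$ and
$$\widehat\Gamma=\Gamma\otimes\widehat{\mathbb{Z}}\ \subseteq\ \widehat\Lambda=\Lambda\otimes\widehat{\mathbb{Z}}=\prod_\ell\Lambda_\ell,\qquad \Lambda_\ell=\Lambda\otimes\mathbb{Z}_\ell .$$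
(For instance, if $\Gamma\cong\mathbb{Z}$ then $\widehat\Gamma\cong\widehat{\mathbb{Z}}$.) Reduction maps have finite targets, so they extend continuously to $\widehat\Lambda$, and the $\ell$-primary component of $\mathrm{red}_{\mathfrak P}(\xi)$ depends only on the component of $\xi$ in $\Lambda_\ell$. For $q\in\mathcal P$ put
$$B_q=\{P\in\widehat\Gamma:\ \mathrm{red}_{\mathfrak P}(P-\theta_j)=0\text{ for some }j\}.$$
This is a clopen subset of the compact group $\widehat\Gamma$. It does not depend on $\mathfrak P\mid q$, since $\mathrm{Gal}(k/K)$ fixes $\widehat\Gamma$ and permutes the $\theta_j$. By (1), if the specialization at $P\in X(K)$ is ramified at $q\in\mathcal P$, then $P\in B_q$. So if $\bigcap_{q\in\mathcal P}B_q=\emptyset$, compactness gives a finite $\mathcal Q\subset\mathcal P$ with $\bigcap_{q\in\mathcal Q}B_q=\emptyset$, and this $\mathcal Q$ is as required.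

Suppose, for a contradiction, that there is $P\in\bigcap_{q\in\mathcal P}B_q$. Then $r\ge1$. Put $\xi_j=P-\theta_j\in\widehat\Lambda$. If $\xi_j=0$, then $\theta_j\in\widehat\Gamma$ maps to $0$ in $(\Lambda/\Gamma)\otimes\widehat{\mathbb{Z}}$. The finitely generated group $\Lambda/\Gamma$ injects there, so $\theta_j\in\Gamma=X(K)$, contradicting Lemma 7. So for each $j$ there is a prime $\ell_j$ such that the component of $\xi_j$ in $\Lambda_{\ell_j}$, again denoted $\xi_j$, is nonzero. Let $\mathcal L=\{\ell_1,\dots,\ell_r\}$. We look for one $q\in\mathcal P$ with $\mathrm{red}_{\mathfrak P}(\xi_j)\ne0$ for all $j$ at once.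

**Step 3: reduction in terms of Kummer cocycles.** This translates "$\mathrm{red}_{\mathfrak P}(\xi)=0$" into a condition on a Frobenius element. Let $T_\ell$ be the Tate module of $X$ and $V_\ell=T_\ell\otimes\mathbb{Q}$, so $V_\ell/T_\ell=X[\ell^\infty]$, where $\ell^{-n}t$ with $t=(t_m)\in T_\ell$ corresponds to $t_n$. For $Q\in\Lambda$ choose $Q_0=Q$, $\ell Q_{m+1}=Q_m$, and put
$$\kappa_Q(\sigma)=(\sigma Q_m-Q_m)_m\in T_\ell,\qquad\sigma\in G_k .$$
This is a continuous cocycle. Its class in $H^1(G_k,T_\ell)$ (continuous cocycles modulo $\sigma\mapsto(\sigma-1)t$, $t\in T_\ell$) is independent of choices and additive in $Q$. The map $\Lambda\to H^1(G_k,T_\ell)$ extends $\mathbb{Z}_\ell$-linearly to $\Lambda_\ell$; let $\kappa_\xi$ be a cocycle representing the image of $\xi\in\Lambda_\ell$.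

An example is torsion. The torsion subgroup of $\Lambda_\ell$ is $X(k)[\ell^\infty]$. If $\xi=t_n$ is torsion with lift $\tilde\xi=\ell^{-n}t\in V_\ell$, take $Q_m=t_{n+m}$. Then $\kappa_\xi(\sigma)=((\sigma-1)t_{n+m})_m=(\sigma-1)\tilde\xi$.

**Fact 12.** Let $\mathfrak P\nmid\ell$ be a prime of $k$ of good reduction and $\phi\in G_k$ a Frobenius element at a place of $\bar k$ above $\mathfrak P$. For $\xi\in\Lambda_\ell$, the $\ell$-primary component of $\mathrm{red}_{\mathfrak P}(\xi)$ is $0$ iff $\kappa_\xi(\phi)\in(\phi-1)T_\ell$.

*Proof.* As $\phi-1$ is bijective on $V_\ell$, the snake lemma for $0\to T_\ell\to V_\ell\to X[\ell^\infty]\to0$ gives $T_\ell/(\phi-1)T_\ell\cong X[\ell^\infty]^{\phi}\cong A:=\widetilde X(\mathbb{F}_{\mathfrak P})[\ell^\infty]$, a finite group. Let $\ell^m$ kill $A$; so $\ell^mT_\ell\subseteq(\phi-1)T_\ell$. Reduction at the chosen place is $\phi$-equivariant and bijective $X[\ell^m]\to\widetilde X[\ell^m]$. For $Q\in\Lambda$ the following are equivalent: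

* the $\ell$-part of $\mathrm{red}(Q)$ is $0$;
* $\mathrm{red}(Q)\in\ell^m\widetilde X(\mathbb{F}_{\mathfrak P})$ (multiplication by $\ell^m$ kills the $\ell$-part of $\widetilde X(\mathbb{F}_{\mathfrak P})$ and is bijective on the rest);
* $\mathrm{red}(Q_m)+s$ is $\phi$-fixed for some $s\in\widetilde X[\ell^m]$;
* $\kappa_Q(\phi)\bmod\ell^m=(\phi-1)Q_m$ lies in $(\phi-1)X[\ell^m]$;
* $\kappa_Q(\phi)\in(\phi-1)T_\ell$ (as $\ell^mT_\ell\subseteq(\phi-1)T_\ell$).

So the homomorphisms $Q\mapsto\mathrm{red}(Q)_\ell\in A$ and $Q\mapsto\kappa_Q(\phi)\in T_\ell/(\phi-1)T_\ell$ from $\Lambda$ to finite $\ell$-groups have the same kernel. By flatness of $\mathbb{Z}_\ell$ so do their $\mathbb{Z}_\ell$-linear extensions to $\Lambda_\ell$. $\square$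

**Step 4: Galois elements acting as scalars.** For them $(\sigma-1)T_\ell$ is explicit.

**Fact 13.** For all large $m$ there is $\sigma_0\in G_k$ acting on $T_\ell$ as the scalar $1+\ell^m$, for all $\ell\in\mathcal L$ simultaneously.

*Proof.* For every number field $k^*\supseteq k$ the image of $G_{k^*}$ in $\mathrm{GL}(T_\ell)$ contains an open subgroup of the homotheties $\mathbb{Z}_\ell^*$. Indeed, without CM the image is open in $\mathrm{GL}(T_\ell)\cong\mathrm{GL}_2(\mathbb{Z}_\ell)$ (Serre, *Abelian $\ell$-adic representations and elliptic curves*, Ch. IV). With CM by an order $\mathcal O$, over a finite extension over which the CM is defined, the image is open in $(\mathcal O\otimes\mathbb{Z}_\ell)^*$. Apply this to $k^*=k(X[\ell]:\ell\in\mathcal L)$. The image of $G_{k^*}$ in $\mathrm{GL}(T_\ell)$ lies in $1+\ell\,\mathrm{End}(T_\ell)$, so it is pro-$\ell$, for each $\ell\in\mathcal L$. A closed subgroup of a finite product of pro-$\ell$ groups for distinct $\ell$ is the product of its projections. So the image of $G_{k^*}$ in $\prod_{\ell\in\mathcal L}\mathrm{GL}(T_\ell)$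 contains $\prod_{\ell\in\mathcal L}(1+\ell^m\mathbb{Z}_\ell)$ for all large $m$. $\square$

**Step 5: non-torsion points stay visible over the torsion field.**

**Fact 14.** Let $k_\infty=k(X[\ell^\infty]:\ell\in\mathcal L)$. If $\xi\in\Lambda_\ell$ ($\ell\in\mathcal L$) is non-torsion, the homomorphism $\kappa_\xi|_{G_{k_\infty}}:G_{k_\infty}\to T_\ell$ is nonzero.

*Proof.* Suppose it is zero. Then $\kappa_\xi$ factors through $\mathrm{Gal}(k_\infty/k)\hookrightarrow\prod_{\ell\in\mathcal L}\mathrm{GL}(T_\ell)$, where the image of $\sigma_0$ from Fact 13 is central. With $u=\ell^m$, the equality $\kappa_\xi(\sigma\sigma_0)=\kappa_\xi(\sigma_0\sigma)$ reads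
$$\kappa_\xi(\sigma)+\sigma\kappa_\xi(\sigma_0)=\kappa_\xi(\sigma_0)+(1+u)\kappa_\xi(\sigma),$$
that is, $u\,\kappa_\xi(\sigma)=(\sigma-1)\kappa_\xi(\sigma_0)$ for all $\sigma\in G_k$. So for $\eta=u\xi$ the class of $\kappa_\eta$ is $0$. For any $n$ write $\eta\equiv Q\bmod\ell^n\Lambda_\ell$ with $Q\in\Lambda$. Then $\kappa_Q\bmod\ell^n$ is a coboundary: $(\sigma-1)Q_n=(\sigma-1)s$ for all $\sigma$, with some $s\in X[\ell^n]$. So $Q_n-s\in X(k)$, $Q=\ell^n(Q_n-s)\in\ell^n\Lambda$, and $\eta\in\ell^n\Lambda_\ell$. As $n$ is arbitrary and $\Lambda_\ell$ is a finitely generated $\mathbb{Z}_\ell$-module, $u\xi=\eta=0$, a contradiction. $\square$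

**Step 6: one automorphism that is good for all $j$.** For non-torsion $\xi_j$, $\kappa_{\xi_j}(G_{k_\infty})$ is a nonzero closed subgroup of $T_{\ell_j}\cong\mathbb{Z}_{\ell_j}^2$. So there is $c_j$, independent of $m$, such that its image in $T_{\ell_j}/\ell_j^m$ has order $\ge\ell_j^{m-c_j}$ for all $m\ge c_j$. Choose $m$ large with $\sum_j\ell_j^{-(m-c_j)}<1$ (sum over the non-torsion $\xi_j$), and $\sigma_0$ as in Fact 13. Consider $\sigma=\sigma_0\tau$ with $\tau\in G_{k_\infty}$. It acts as $1+\ell^m$, so $(\sigma-1)T_\ell=\ell^mT_\ell$ for $\ell\in\mathcal L$. In particular the condition $\kappa_\xi(\sigma)\in(\sigma-1)T_\ell$ does not depend on the cocycle chosen.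

* If $\xi_j$ is torsion (and nonzero), $\kappa_{\xi_j}(\sigma)=\ell_j^m\tilde\xi_j\notin\ell_j^mT_{\ell_j}$, since $\tilde\xi_j\notin T_{\ell_j}$.
* If $\xi_j$ is non-torsion, $\kappa_{\xi_j}(\sigma)=\kappa_{\xi_j}(\sigma_0)+(1+\ell_j^m)\kappa_{\xi_j}(\tau)$ lies in $\ell_j^mT_{\ell_j}$ iff $\kappa_{\xi_j}(\tau)\equiv-\kappa_{\xi_j}(\sigma_0)\bmod\ell_j^m$. This prescribes the value of a homomorphism whose image has order $\ge\ell_j^{m-c_j}$, so it holds for $\tau$ in a set of Haar measure $\le\ell_j^{-(m-c_j)}$.

The bad sets have total measure $<1$. So some $\tau$ gives $\sigma$ with $\kappa_{\xi_j}(\sigma)\notin(\sigma-1)T_{\ell_j}=\ell_j^mT_{\ell_j}$ for all $j$.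

**Step 7: Chebotarev.** To pass from $\sigma$ to a Frobenius we need a finite field extension that sees the property. Let $N=k(X[\ell^{m+1}],\ell^{-m}\Lambda:\ell\in\mathcal L)$, where $\ell^{-m}\Lambda$ is the set of points $R$ with $\ell^mR\in\Lambda$. It is finite over $k$ and Galois over $K$, as $\Lambda=X(k)$ is $\mathrm{Gal}(k/K)$-stable. Let $\sigma'\in G_k$ with $\sigma'|_N=\sigma|_N$. Then $\sigma'-1\in\ell^m(1+\ell\,\mathrm{End}(T_\ell))$, so $(\sigma'-1)T_\ell=\ell^mT_\ell$ for $\ell\in\mathcal L$. Take for $\kappa_{\xi_j}$ a $\mathbb{Z}_{\ell_j}$-linear combination of cocycles $\kappa_Q$, $Q\in\Lambda$. Since $\kappa_Q(\sigma)\bmod\ell_j^m=(\sigma-1)Q_m$ with $Q_m\in X(N)$, we get $\kappa_{\xi_j}(\sigma')\equiv\kappa_{\xi_j}(\sigma)\bmod\ell_j^m$. So $\kappa_{\xi_j}(\sigma')\notin(\sigma'-1)T_{\ell_j}$ for all $j$.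

By Chebotarev for $N/K$ there is a prime of $N$ with Frobenius $\sigma|_N$ over $K$, lying above a prime $q\notin S_1$ that is unramified in $N$ and whose residue characteristic is not in $\mathcal L$. As $\sigma$ is trivial on $k$, $q$ splits completely in $k$, so $q\in\mathcal P$. Let $\mathfrak P$ be the prime of $k$ below the chosen one. Its residue degree over $q$ is $1$, so it has a Frobenius element $\sigma'\in G_k$ with $\sigma'|_N=\sigma|_N$. By Fact 12, $\mathrm{red}_{\mathfrak P}(\xi_j)\ne0$ for all $j$. This contradicts $P\in B_q$ and proves Proposition 11. $\square$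

## 8. Genus zero: reciprocity against many units

Let $E^{(1)},\dots,E^{(h)}$ be finitely many type III extensions, that is, $C_p$-extensions of $K(t)$ regular over $K$. Let $k/K$ be finite Galois, containing $\zeta$ and all branch points of all $E^{(\nu)}$; the point $\infty$ is $K$-rational, so it is not a branch point.

Fix one $E=E^{(\nu)}$ with geometric branch points $\theta_j\in k$. By Kummer theory $EK'=K'(t)(f^{1/p})$. Modulo $p$-th powers, $f$ is a constant times a product of powers, with exponents in $\{1,\dots,p-1\}$, of distinct monic irreducible polynomials over $K'$, whose roots are exactly the branch points. So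
$$f=c\prod_j(t-\theta_j)^{e_j}\in K'(t),\qquad c\in K'^*,\quad1\le e_j\le p-1,\quad\sum_je_j\equiv0\bmod p,\tag{2}$$
the last because $\infty$ is unramified. (The cover $E_*$ of Section 5 is an example.)

Let $S_0$ be as in Section 6 such that in addition, for every $E^{(\nu)}$, all $\theta_j$ are $S_0$-integral, all $\theta_i-\theta_j$ ($i\ne j$) and $c$ are $S_0$-units, and $k/K$ is unramified outside $S_0$. Let $S\supseteq S_0$ be finite. Then $O_{K,S}$ is a principal ideal domain.

**Proposition 15.** Let $S\supseteq S_0$ be as above. There are $n\ge1$, distinct primes $q_1,\dots,q_n,q\notin S$ split completely in $k$ (so of norm $\equiv1\bmod p$), and primes $\mathfrak P_i\mid q_i$ of $k$, such that no $C_p$-extension $L/K$ that is ramified at $q_1,\dots,q_n,q$, unramified outside $S\cup\{q_1,\dots,q_n,q\}$, and satisfies $LK'=K'(\lambda^{1/p})$ with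
$$v_{\mathfrak P_i}(\lambda)\equiv1\bmod p\qquad(1\le i\le n)\tag{3}$$
is a specialization of any $E^{(\nu)}/K(t)$.

Here is the mechanism. Suppose such an $L$ is the specialization at $a/b$. For a branch point $\theta$ put $\alpha=a-b\theta\in M=K(\theta)$. Pair $\alpha$ by Hilbert symbols with units $\beta$ of $M$ outside $T=S\cup\{q_1,\dots,q_n\}$. At primes where $L$ is unramified the symbol is trivial. So the product formula determines the $p$-th power residue symbol of all $\beta$ at one place over $q$, up to a scalar, from the local classes of $\alpha$ at $T$. Each new $q_i$ multiplies the number of possible symbol patterns of the units by $p^D$, with $D=[M:K]$, while it multiplies the number of possible local classes of $\alpha$ only by $Dp^2+p$. For $D\ge3$ the first number wins, and $q$ can be chosen with a pattern that does not occur.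

The order of choices is: $n$ first (Step 5), depending only on $S$, $k$ and the $E^{(\nu)}$; then $q_1,\dots,q_n$; then $q$.

**Step 1: what ramification of $L$ says about $a-b\theta_j$.** Let $t_0=a/b\in\mathbb{P}^1(K)$ with $a,b\in O_{K,S}$ generating the unit ideal, and let $L$ be the specialization of $E$ at $t_0$; no branch point is $K$-rational, so $t_0$ is unramified. The residue field of $EK'$ is $LK'$ by Section 1. Put
$$\Phi=c\prod_j(a-b\theta_j)^{e_j}\in K'^* .$$
Then $LK'=K'(\Phi^{1/p})$. For $b\ne0$, Fact 1 applied to $Y^p-f$ gives $LK'=K'(f(t_0)^{1/p})$, and $f(t_0)=\Phi\,b^{-\sum e_j}$ with $p\mid\sum e_j$. For $b=0$, replace $f$ by $f\,t^{-\sum e_j}$, which takes at $\infty$ the value $c\equiv\Phi=c\,a^{\sum e_j}$ modulo $p$-th powers.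

(i) Let $\mathfrak P\nmid S$ be a prime of $k$. All $v_{\mathfrak P}(a-b\theta_j)$ are $\ge0$, and at most one is $>0$. If two were, $\mathfrak P$ would divide $b(\theta_i-\theta_j)$, hence $b$, hence $a$, contradicting coprimality.

(ii) Let $q\notin S$ and $\mathfrak P\mid q$ in $k$. As $k/K$ is unramified at $q$ and $q\nmid p$, $L/K$ is ramified at $q$ iff $Lk=k(\Phi^{1/p})$ is ramified over $k$ at $\mathfrak P$, iff $p\nmid v_{\mathfrak P}(\Phi)=\sum_je_jv_{\mathfrak P}(a-b\theta_j)$. This holds for one $\mathfrak P\mid q$ iff it holds for every one. By (i) the sum has at most one nonzero term. So if $L$ is unramified at $q$, then $p\mid v_{\mathfrak P}(a-b\theta_j)$ for all $j$ and all $\mathfrak P\mid q$. If $L$ is ramified at $q$, there is a unique $j=j(\mathfrak P)$ with $v_{\mathfrak P}(a-b\theta_j)>0$, and $p\nmid v_{\mathfrak P}(a-b\theta_{j(\mathfrak P)})$.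

**Step 2: the auxiliary primes and places above them.** We want the local classes of $\alpha$ at the $q_i$ to have few options; making differences of branch points $p$-th powers achieves this. Let $k_1=k\bigl((\theta-\theta')^{1/p}\bigr)$, over all pairs of distinct branch points of a common $E^{(\nu)}$; it is Galois over $K$. Given $n$, choose distinct primes $q_1,\dots,q_n\notin S$ split completely in $k_1$ and fix $\mathfrak P_i\mid q_i$ in $k$. So $k_{\mathfrak P_i}=K_{q_i}$, and all these $\theta-\theta'$ are $p$-th powers in $K_{q_i}$. Let $T=S\cup\{q_1,\dots,q_n\}$.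

Fix $E=E^{(\nu)}$ and a $\mathrm{Gal}(k/K)$-orbit $O$ of its branch points, with representative $\theta$. Put $M=K(\theta)\subseteq k$ and $D=|O|=[M:K]$. By Lemma 7, $\zeta\in M$, so $D\ge d\ge3$. For $\theta_j\in O$ fix $g_j\in\mathrm{Gal}(k/K)$ with $g_j\theta=\theta_j$.

Let $q$ split completely in $k$, with $\mathfrak P\mid q$ fixed. The places of $M$ above $q$ are $w_j=(g_j^{-1}\mathfrak P)|_M$, $\theta_j\in O$, with $v_{w_j}(x)=v_{\mathfrak P}(g_jx)$. There are $D$ places of $M$ above $q$, so it suffices to see that the $w_j$ are distinct. If $w_i=w_j$, then $g_j^{-1}\mathfrak P=hg_i^{-1}\mathfrak P$ for some $h\in\mathrm{Gal}(k/M)$. The decomposition group of $\mathfrak P$ is trivial, so $g_jh=g_i$, and $\theta_i=g_jh\theta=\theta_j$. Under $M_{w_j}\cong k_{\mathfrak P}=K_q$, $x\mapsto g_jx$, the element $\alpha=a-b\theta$ becomes $a-b\theta_j$. (Note $\alpha\ne0$, as $\theta\notin K$.)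

**Step 3: counting the local classes of $\alpha$ at $T$.** Suppose the $C_p$-extension $L/K$ is the specialization of $E$ at $a/b$, is ramified at $q_1,\dots,q_n$, and satisfies (3). Then $\Phi\equiv\lambda^s\bmod K'^{*p}$ for some $s\in\mathbb{F}_p^*$. Let $j_i=j(\mathfrak P_i)$. By (3),
$$e_{j_i}\,v_{\mathfrak P_i}(a-b\theta_{j_i})\equiv s\bmod p,$$
so $v_{\mathfrak P_i}(a-b\theta_{j_i})\bmod p$ is determined by $s$ and $j_i$. Next, $b$ is a unit at $q_i$: otherwise $\mathfrak P_i\mid a-b\theta_{j_i}$ gives $q_i\mid a$. For $j\ne j_i$, $a-b\theta_j\equiv b(\theta_{j_i}-\theta_j)\bmod\mathfrak P_i$, a unit. Principal units and $\theta_{j_i}-\theta_j$ are $p$-th powers in $K_{q_i}$. So $a-b\theta_j$ has the same class in $K_{q_i}^*/p$ as $b$.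

Recall that $K_{q_i}^*/p$ has order $p^2$ and that each valuation modulo $p$ occurs for $p$ classes. For given $s$, the tuple of classes of $\alpha$ in $\prod_{w\mid q_i}M_w^*/p=\prod_{\theta_j\in O}K_{q_i}^*/p$ is of one of two kinds. If $\theta_{j_i}\in O$, there are $D$ choices of $j_i$, $p$ unit classes for $b$, and $p$ classes of the prescribed valuation for $a-b\theta_{j_i}$. If $\theta_{j_i}\notin O$, all coordinates equal the class of the unit $b$, which gives $p$ tuples. Together these are at most $Dp^2+p$ possibilities.

Let $T_M,S_M$ be the sets of places of $M$ above $T,S$. Allowing all classes at $S_M$ and all $s$, we see that $x=(\alpha\bmod M_w^{*p})_{w\in T_M}$ lies in a set $\mathcal D_O$ depending only on $S$, the $\mathfrak P_i$, $E$ and $O$, with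
$$|\mathcal D_O|\le(p-1)\,C_S\,(Dp^2+p)^n,\qquad C_S=\prod_{w\in S_M}|M_w^*/p|\ \text{ independent of }n.\tag{4}$$

The normalization (3) matters here. If the valuation of $a-b\theta_{j_i}$ could be any nonzero class modulo $p$, independently for each $i$, the count would be $Dp^2(p-1)+p$ per prime. For $D=3$ this is $3p^3-3p^2+p>p^3=p^D$, too many for Step 5.

**Step 4: the product formula.** We recall the $p$-Hilbert symbols $(\cdot,\cdot)_w$ of $M\ni\zeta$: they are bilinear on $M_w^*/p$ with values in $\mu_p$, and $\prod_w(\alpha,\beta)_w=1$ for $\alpha,\beta\in M^*$. For a prime $w\nmid p$ and a $w$-unit $\beta$ let $\rho_w(\beta)\in\mathbb{F}_p$ be given by $\beta^{(Nw-1)/p}\equiv\zeta^{\rho_w(\beta)}\bmod w$; then the symbol is tame: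
$$(\alpha,\beta)_w=\zeta^{\epsilon v_w(\alpha)\rho_w(\beta)},\tag{5}$$
with a sign $\epsilon\in\{\pm1\}$ depending only on the convention for the symbol.

Let $U=U_O=O_{M,T}^*$. As $\zeta\in U$, Dirichlet's unit theorem gives $\dim_{\mathbb{F}_p}U/U^p=|T_M|=|S_M|+nD$. For $x\in\prod_{w\in T_M}M_w^*/p$ define $c_x\in\mathrm{Hom}(U/U^p,\mathbb{F}_p)$ by $\zeta^{c_x(\beta)}=\prod_{w\in T_M}(x_w,\beta)_w$. For a prime $w\notin T_M$ we have $\rho_w\in\mathrm{Hom}(U/U^p,\mathbb{F}_p)$. Put
$$\mathcal B_O=\{m\,c_x:\ m\in\mathbb{F}_p^*,\ x\in\mathcal D_O\},\qquad|\mathcal B_O|\le(p-1)^2C_S(Dp^2+p)^n .\tag{6}$$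

**Claim 16.** Let $q\notin T$ split completely in $k$, $\mathfrak P\mid q$. Suppose $L/K$ is a $C_p$-extension ramified at $q_1,\dots,q_n,q$, unramified outside $S\cup\{q_1,\dots,q_n,q\}$, satisfying (3), and $L$ is a specialization of $E$. Then, with $j=j(\mathfrak P)$ and $O\ni\theta_j$, we have $\rho_{w_j}\in\mathcal B_O$.

*Proof.* Let $L$ be the specialization at $a/b$, $\alpha=a-b\theta$, $\beta\in U$. In $\prod_w(\alpha,\beta)_w=1$ the factors are as follows.

* At $w\notin T_M$ not above $q$: $\beta$ is a unit. For a prime $\mathfrak P'$ of $k$ above $w$, $v_w(\alpha)=v_{\mathfrak P'}(a-b\theta)$, as $k/K$ is unramified there. This is divisible by $p$ by Step 1(ii), so the symbol is $1$ by (5).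
* At $w_i\mid q$, $i\ne j$: $v_{w_i}(\alpha)=v_{\mathfrak P}(a-b\theta_i)=0$ by Step 1(i), and $\beta$ is a unit, so the symbol is $1$.
* At $w_j$: $v_{w_j}(\alpha)=v_{\mathfrak P}(a-b\theta_j)=:\mu\not\equiv0\bmod p$, so the symbol is $\zeta^{\epsilon\mu\rho_{w_j}(\beta)}$.
* The places in $T_M$ contribute $\zeta^{c_x(\beta)}$ with $x\in\mathcal D_O$, by Step 3.

So $\epsilon\mu\,\rho_{w_j}+c_x=0$, and $\rho_{w_j}\in\mathcal B_O$. $\square$

**Step 5: choosing $n$ and $q$ so that no pattern fits.** Let $W\subset k^*/p$ be the finite subgroup generated by the images of $g(U_O)$, for all $g\in\mathrm{Gal}(k/K)$ and all orbits $O$ of all $E^{(\nu)}$. Since $W$ is $\mathrm{Gal}(k/K)$-stable, $\Omega=k(W^{1/p})$ is finite Galois over $K$, and $\langle\phi,y\rangle=\phi(y^{1/p})/y^{1/p}$ identifies $\mathrm{Gal}(\Omega/k)$ with $\mathrm{Hom}(W,\mu_p)$. For $\phi\in\mathrm{Gal}(\Omega/k)$, an orbit $O$ and $\theta_j\in O$ define $\rho_j^\phi\in\mathrm{Hom}(U_O/U_O^p,\mathbb{F}_p)$ by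
$$(g_j\zeta)^{\rho_j^\phi(\beta)}=\langle\phi,g_j\beta\rangle .$$

*Frobenius elements give residue symbols.* Let $\mathfrak P$ be a prime of $k$ with Frobenius $\phi\in\mathrm{Gal}(\Omega/k)$, above a prime $q\notin T$ that is split completely in $k$ and unramified in $\Omega$. Then $\rho_{w_j}=\rho_j^\phi$. Indeed, applying $g_j$ to $\beta^{(Nq-1)/p}\equiv\zeta^{\rho_{w_j}(\beta)}\bmod g_j^{-1}\mathfrak P$ gives
$$(g_j\zeta)^{\rho_{w_j}(\beta)}\equiv(g_j\beta)^{(Nq-1)/p}\equiv\langle\phi,g_j\beta\rangle\bmod\mathfrak P,$$
and $\mu_p$ injects into the residue field.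

*Many $\phi$ have different patterns.* The map $\phi\mapsto\rho_j^\phi$ is a homomorphism $\mathrm{Hom}(W,\mu_p)\to\mathrm{Hom}(U_O/U_O^p,\mathbb{F}_p)$. Restricting homomorphisms from $W$ to the image of $g_jU_O$ is surjective. So the image of $\phi\mapsto\rho_j^\phi$ has the dimension of the image of $g_jU_O$ in $k^*/p$; applying $g_j^{-1}$, this is the dimension of the image of $U_O$. Now $U_O/U_O^p\to M^*/p$ is injective, and $\ker(M^*/p\to k^*/p)\cong H^1(\mathrm{Gal}(k/M),\mu_p)=\mathrm{Hom}(\mathrm{Gal}(k/M),\mu_p)$ has an order $p^{c_O}$ that does not depend on $n$. So the dimension is at least $|T_M|-c_O\ge nD-c_O$. The fibres of a homomorphism over its image have equal size. With (6), the proportion of $\phi$ with $\rho_j^\phi\in\mathcal B_O$ is at most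
$$\frac{|\mathcal B_O|}{p^{nD-c_O}}\le(p-1)^2\,C_S\,p^{c_O}\left(\frac{Dp^2+p}{p^D}\right)^n .\tag{7}$$

*The inequality $Dp^2+p<p^D$ for $p\ge5$, $D\ge3$.* It says $Dp+1<p^{D-1}$. For $D=3$ this is $p^2-3p-1>0$, true for $p\ge5$. Inductively, $(D+1)p+1<p^{D-1}+p\le p^D$. (For $D=2$ it fails: $2p^2+p>p^2$. This is where $d\ge3$ is needed.)

*The choices.* The constants $C_S$, $c_O$ and the number of pairs ($\nu$, branch point $\theta_j$ of $E^{(\nu)}$) do not depend on $n$ or on the $q_i$. So we can fix $n$ at the start such that the sum of the bounds (7) over all pairs is $<1$. Choose $q_1,\dots,q_n$ as in Step 2. Then there is $\phi\in\mathrm{Gal}(\Omega/k)$ with $\rho_j^\phi\notin\mathcal B_O$ for all $\nu$ and all $j$ (with $O\ni\theta_j$). By Chebotarev for $\Omega/K$ pick a prime $q\notin T$, unramified in $\Omega$, with a prime of $\Omega$ above it having Frobenius $\phi$. As $\phi$ is trivial on $k$, $q$ splits completely in $k$. Let $\mathfrak P$ be the prime of $k$ below the chosen one; its Frobenius in $\mathrm{Gal}(\Omega/k)$ is $\phi$. So $\rho_{w_j}=\rho_j^\phi\notin\mathcal B_O$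 for all $\nu,j$. By Claim 16 no $L$ as in Proposition 15 is a specialization of any $E^{(\nu)}$. $\square$

## 9. A missed $C_p$-extension, and the proofs of Theorem 2(a) and Theorem 1

*Proof of Theorem 2(a).* Given a finite family of $C_p$-extensions of function fields of transcendence degree $\le1$, discard the members without $K$-rational places and sort the rest into types I, II, III.

**Step 1: choosing the primes.** Choose $S_0$ as in Section 8 for the type III members (as in Section 6 if there are none), containing also all primes ramified in one of the finitely many specializations of type I members. Apply Proposition 11 with this $S_0$ to each type II member, and let $\mathcal Q$ be the union of the resulting sets: a finite set of primes outside $S_0$, of norm $\equiv1\bmod p$. Put $S=S_0\cup\mathcal Q$ and take $q_1,\dots,q_n,q$ and the $\mathfrak P_i$ from Proposition 15. If there is no type III member, take $n=0$ and any prime $q\notin S$ split completely in $K'$.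

**Step 2: the field.** Put $R=\mathcal Q\cup\{q_1,\dots,q_n,q\}$; these primes lie outside $S_0$. Apply Lemma 9 to $S_0$ and $R$, where at $q_i$ we take the character of Lemma 10 for the prime of $K'$ below $\mathfrak P_i$, and at the other primes of $R$ any nontrivial character. This gives a $C_p$-extension $L/K$ ramified at all primes of $R$, unramified outside $S_0\cup R=S\cup\{q_1,\dots,q_n,q\}$, and satisfying (3).

**Step 3: it is missed.** $L$ is not a specialization of a type I member, since it is ramified at $q\notin S_0$; nor of a type II member, by Proposition 11; nor of a type III member, by Proposition 15.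

**Step 4: infinitely many are missed.** If only finitely many $L_1,\dots,L_N$ were missed, adding the extensions $L_i/K$ (with $F=K$) to the family would give a finite family that misses none, contradicting Step 3.

Finally, if $p\mid|G|$ and $\mathrm{pd}_K(G)\le1$, Lemma 6 would give a finite family missing no $C_p$-extension. So $\mathrm{pd}_K(G)\ge2$. $\square$

*Proof of Theorem 1.* Let $\mathrm{pd}_\mathbb{Q}(G)=1$. By Theorem A, $G$ is $C_p$, or $D_p$ with $p\ge3$, or $C_p\rtimes C_3$ with $p\equiv1\bmod3$. In each case $p\mid|G|$. If $p\ge5$, then $[\mathbb{Q}(\zeta_p):\mathbb{Q}]=p-1\ge4$, and Theorem 2(a) gives $\mathrm{pd}_\mathbb{Q}(G)\ge2$, a contradiction. So $p\in\{2,3\}$. This excludes the third family, where $p\ge7$, and leaves $C_2$, $C_3$ and $D_3=S_3$. Conversely, $\mathrm{pd}_\mathbb{Q}(C_2)=\mathrm{pd}_\mathbb{Q}(C_3)=\mathrm{pd}_\mathbb{Q}(S_3)=1$ by Section 3. $\square$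

## 10. One extension in dimension $\varphi(d)$ that yields all $C_p$-extensions

We drop the assumption $d\ge3$.

**Proposition 17.** For every number field $K$ and prime $p$, with $d=[K':K]$: $\mathrm{pd}_K(C_p)\le\varphi(d)$.

By Lemma 8, $C_p$-extensions of $K$ correspond to $\lambda\in K'^*$ with $\tau\lambda\equiv\lambda^c$ modulo $p$-th powers. The plan is to replace $\lambda$ by an element $\nu_0$ that satisfies an exact multiplicative equation cutting out a torus of dimension $\varphi(d)$, and to build an extension of the function field of that torus.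

**Step 1: numerology.** Let $\mathrm{Gal}(K'/K)=\langle\tau\rangle$, cyclic of order $d\mid p-1$, $\tau\zeta=\zeta^c$ with $c\ge1$; so $c$ has order $d$ in $\mathbb{F}_p^*$. Modulo $p$ the polynomial $x^d-1$ is separable, and $c$ is a root of it but not of $x^e-1$ for proper divisors $e$ of $d$. So $\Phi_d(c)\equiv0\bmod p$, and $h(x)=(x^d-1)/\Phi_d(x)\in\mathbb{Z}[x]$ has $h(c)\not\equiv0$. Choose integers $b_i\ge0$, $i$ modulo $d$, with $b_i\equiv c^{-i}\bmod p$; then $b_i\equiv cb_{i+1}$.

**Step 2: the function field.** Put $N=\varphi(d)$, and let $A$ be the group ring over $K'$ of the additive group $\mathbb{Z}[x]/(\Phi_d)\cong\mathbb{Z}^N$. Write $[m]$ for the basis element of $m$, so $[m][m']=[m+m']$. Then $A$ is the Laurent polynomial ring over $K'$ in $[1],[x],\dots,[x^{N-1}]$. Let $\tau$ act on $A$ through $K'$ on coefficients and by $[m]\mapsto[xm]$; since $x^d=1$ in $\mathbb{Z}[x]/(\Phi_d)$, $\tau$ has order $d$. Let $A_0=A^{\langle\tau\rangle}$ and $F=\mathrm{Frac}(A)^{\langle\tau\rangle}$. With $\nu=[1]$ we have $\tau^i\nu=[x^i]$ and $\Phi_d(\tau)\nu=[\Phi_d]=1$: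 $A_0$ is the coordinate ring of the torus of all $\nu\in R_{K'/K}\mathbb{G}_m$ with $\Phi_d(\tau)\nu=1$.

Clearing denominators with norms, $F=\mathrm{Frac}(A_0)$. The field $F$ is a function field over $K$ of transcendence degree $N$. As $\langle\tau\rangle$ acts faithfully on $K'$, $K'F=\mathrm{Frac}(A)$ and $\mathrm{Gal}(K'F/F)=\langle\tau\rangle$. By Galois descent for vector spaces, $A=K'\otimes_KA_0$.

For example, if $d=1$, then $A=K[\nu^{\pm1}]$ and $F=K(\nu)$. If $d=2$, then $\tau\nu=\nu^{-1}$, and the torus is the group of elements of norm $1$ in $K'$.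

**Step 3: the extension $E/F$.** Put $f=\prod_{i=0}^{d-1}(\tau^i\nu)^{b_i}\in A^*$. Since $b_i\equiv cb_{i+1}$, we have $\tau f=f^cg^p$ with $g\in A^*$. Next, $f$ is not a $p$-th power in $K'F$. We have $f=[\sum b_ix^i]$, and evaluation at $c$ is a well-defined homomorphism $\mathbb{Z}[x]/(\Phi_d)\to\mathbb{F}_p$ that sends $\sum b_ix^i$ to $\sum c^{-i}c^i=d\ne0$. So $\sum b_ix^i$ is not $p$ times an element. If $f=y^p$ with $y\in\mathrm{Frac}(A)$, then $y\in A^*$, because $A$ is normal and $f$ is a unit. Units of $A$ are constants times elements $[m]$, so $\sum b_ix^i=pm$, a contradiction.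

By Lemma 8(i), $E'=K'F(f^{1/p})$ is Galois over $F$ with group $C_p\times C_d$ and contains a $C_p$-extension $E/F$ with $EK'=E'$.

**Step 4: the point attached to $L$.** Let $L/K$ be a $C_p$-extension or $L=K$, and write $LK'=K'(\lambda^{1/p})$, with $\lambda=1$ if $L=K$. By Lemma 8(ii), $\tau\lambda\equiv\lambda^c\bmod K'^{*p}$. Put $\nu_0=h(\tau)\lambda$. Then $\Phi_d(\tau)\nu_0=(\tau^d-1)\lambda=1$. Modulo $p$-th powers, $\nu_0\equiv\lambda^{h(c)}$, and
$$f(\nu_0):=\prod_i(\tau^i\nu_0)^{b_i}\equiv\prod_i\nu_0^{c^ib_i}\equiv\nu_0^{d}\equiv\lambda^{d\,h(c)},\qquad p\nmid d\,h(c).$$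
So $K'(f(\nu_0)^{1/p})=LK'$.

**Step 5: a $K$-rational place at $\nu_0$.** The $K'$-algebra homomorphism $e:A\to K'$, $[m]\mapsto m(\tau)\nu_0$, is well defined because $\Phi_d(\tau)\nu_0=1$. It commutes with $\tau$, so $e(A_0)\subseteq K$. Its kernel $\mathfrak m$ is generated by the $N$ elements $[x^i]-\tau^i\nu_0$, $0\le i<N$, and $A_{\mathfrak m}$ is regular of dimension $N$ with residue field $K'$. As $\mathfrak m$ is $\tau$-stable, $\mathfrak m=K'\otimes\mathfrak m_0$ with $\mathfrak m_0=\mathfrak m\cap A_0$. So there are $s_1,\dots,s_N\in\mathfrak m_0$ whose images form a $K'$-basis of $\mathfrak m/\mathfrak m^2$. The completion of $A$ at $\mathfrak m$ is $K'[[s_1,\dots,s_N]]$, and $\tau$ acts on it through the coefficients. So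
$$A_0\subset K[[s_1,\dots,s_N]],\qquad F=\mathrm{Frac}(A_0)\subset K((s_1))\cdots((s_N)).$$
On $K_N=K((s_1))\cdots((s_N))$ define inductively $O_0=K$ and $O_N=\{g\in K_{N-1}[[s_N]]:g|_{s_N=0}\in O_{N-1}\}$. This is a valuation ring with residue field $K$; it contains $K[[s_1,\dots,s_N]]$, and on that ring its place is the constant term. Restricting to $F$ gives a $K$-rational place of $F$ that sends $a\in A_0$ to $e(a)$.

**Step 6: the specialization is $L$.** $K'F$ is the splitting field over $F$ of the minimal polynomial over $K$ of a generator of $K'$. By Fact 1 the place is unramified in $K'F$ with residue field $K'$. Identify the residue field of a place above with $K'$ so that the place is the identity on $K'$. On $A=K'A_0$ it is then $e$, and $e(f)=f(\nu_0)\ne0$. By Fact 1 applied to $Y^p-f$ over $K'F$, this place is unramified in $E'$ with residue field $K'(f(\nu_0)^{1/p})=LK'$. The inertia group in $\mathrm{Gal}(E'/F)$ meets $\mathrm{Gal}(E'/K'F)$ trivially and has trivial image in $\mathrm{Gal}(K'F/F)$, so it is trivial. So the place of $F$ is unramified in $E$. Let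 $L_1\subseteq LK'$ be the residue field of $E$; then $[L_1:K]\in\{1,p\}$.

If $L\ne K$: since $[E':E]=d$, we have $[LK':L_1]\le d$, so $[L_1:K]\ge p$ and hence $[L_1:K]=p$. Both $L_1$ and $L$ are the fixed field of the unique subgroup of order $d$ of $\mathrm{Gal}(LK'/K)\cong C_p\times C_d$. So $L_1=L$. If $L=K$: $L_1\subseteq K'$ and $p\nmid d$, so $L_1=K=L$.

So every Galois extension of $K$ whose group embeds into $C_p$ is a specialization of the single extension $E/F$, and Proposition 17 is proved. $\square$

*Proof of Theorem 2(b).* Lemma 3 gives $\mathrm{pd}_K(C_p)\ge1$, and Proposition 17 gives $\mathrm{pd}_K(C_p)\le\varphi(d)$. The upper bound is $1$ for $d\le2$ and $2$ for $d\in\{3,4,6\}$. If $d\ge3$, then $\mathrm{pd}_K(C_p)\ge2$ by Theorem 2(a). So $\mathrm{pd}_K(C_p)=1$ exactly when $d\le2$, and $\mathrm{pd}_K(C_p)=2$ for $d\in\{3,4,6\}$. For $K=\mathbb{Q}$ and $p=5,7$ we have $d=4,6$. $\square$
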